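# Minimal-exponent groups with a prescribed composition factor

All groups are finite unless they are called free. The exponent $\exp(G)$ is the least common multiple of the orders of the elements of $G$. For a prime $p$, a $p$-element is an element whose order is a power of $p$, and $1$ counts as a $p$-element. We write $\exp_p(G)$ for the $p$-part of $\exp(G)$; it is the largest order of a $p$-element of $G$. We write $g^w=w^{-1}gw$. Two facts are used all the time: $\exp(G)$ divides $|G|$, and $\exp(H)$ divides $\exp(G)$ when $H\le G$.

## 1. The groups $\mathrm{PSL}(2,p)$, whose exponent is at least half the order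

**Definition 1.1.** A finite group $G$ is *minimal-exponent* if $\exp(H)<\exp(G)$ for every proper subgroup $H$ of $G$.

A cyclic group is minimal-exponent, since a proper subgroup has exponent equal to its own, smaller, order. A $p$-group $P$ contains a cyclic subgroup of order $\exp(P)$, so a $p$-group is minimal-exponent only if it is cyclic; in particular $C_p\times C_p$ is not. The group $\mathrm{Alt}(4)$ has exponent $6$, its proper subgroups have exponents $1,2,3$, and so it is minimal-exponent.

Which simple groups occur as composition factors of minimal-exponent groups? The groups $C_p$ occur, being minimal-exponent themselves. One infinite family of non-abelian simple groups is just as easy.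

**Proposition 1.2.** For every prime $p\ge5$ the simple group $S=\mathrm{PSL}(2,p)$ is minimal-exponent.

*Proof.* Recall that $|S|=p(p^2-1)/2$. In $\mathrm{SL}(2,p)$ we find three cyclic subgroups: the upper unitriangular matrices, of order $p$; the diagonal matrices, of order $p-1$; and the multiplications by elements of norm $1$ on the $2$-dimensional $\mathbb F_p$-space $\mathbb F_{p^2}$, of order $p+1$ (the determinant of a multiplication is the norm). The first does not contain $-1$; the other two do. So $S$ has elements of orders $p$, $(p-1)/2$, $(p+1)/2$. These three numbers are pairwise coprime, the last two because they are consecutive integers. Hence $\exp(S)$ is divisible by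
$$p\cdot\frac{p-1}{2}\cdot\frac{p+1}{2}=\frac{|S|}{2}.$$
If $H\le S$ and $\exp(H)=\exp(S)$, then $|S|/2$ divides $|H|$, so $H$ has index $1$ or $2$. A subgroup of index $2$ is normal, which is impossible in a non-abelian simple group. So $H=S$. $\square$

For $p=5$ this is $\mathrm{Alt}(5)$, with order $60$ and exponent $30$.

The proof works because the exponent nearly determines the order. What changes in general is that a simple group can have a proper subgroup of the same exponent. In $\mathrm{Alt}(8)$ there is no element of order $8$ (an 8-cycle is odd) and none of order $9$, so $\exp(\mathrm{Alt}(8))=4\cdot3\cdot5\cdot7=420$; and $\mathrm{Alt}(7)$ already has elements of orders $4,3,5,7$, so its exponent is also $420$. Thus $\mathrm{Alt}(8)$ is not minimal-exponent, and we must look for it inside a larger group. Here one is at hand.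

**Example 1.3.** $\mathrm{Sym}(8)$ is minimal-exponent and has $\mathrm{Alt}(8)$ as a composition factor. Indeed $\exp(\mathrm{Sym}(8))=8\cdot3\cdot5\cdot7=840$. A subgroup $H$ of exponent $840$ contains elements of orders $8$, $7$, $5$, which must be an 8-cycle, a 7-cycle and a 5-cycle. By the first, $H$ is transitive; by the second, a point stabilizer is transitive on the other seven points. So $H$ is 2-transitive, hence primitive. By Jordan's theorem (a primitive group of degree $n$ containing an $r$-cycle with $r$ prime and $r\le n-3$ contains $\mathrm{Alt}(n)$), with $n=8$ and $r=5$, we get $H\ge\mathrm{Alt}(8)$. An 8-cycle is odd, so $H=\mathrm{Sym}(8)$.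

The general question, posed by Eloisa Detomi and Andrea Lucchini in "Invariable generation with elements of coprime prime-power order", arXiv:1409.0997 (2014), is this: *is it true that for any finite simple group $S$ there exists a minimal-exponent finite group $G$ admitting $S$ as a composition factor?* The answer is yes, and we shall prove it.

## 2. Passing to a subgroup of the same exponent

Minimal-exponent groups are easy to produce. What is hard is to know what they contain.

**Lemma 2.1.** Every finite group $G_0$ has a minimal-exponent subgroup $G$ with $\exp(G)=\exp(G_0)$. For each prime $p$, such a $G$ contains an element of order $\exp_p(G_0)$.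

*Proof.* Let $G$ be a subgroup of least order among those with $\exp(G)=\exp(G_0)$. If $H<G$ is proper, then $\exp(H)$ divides $\exp(G)$, and it is different from $\exp(G)$ by the choice of $G$; so $\exp(H)<\exp(G)$. For the second claim, $\exp(G)$ is a least common multiple of element orders, so some element of $G$ has order divisible by $\exp_p(G)=\exp_p(G_0)$, and a power of it has exactly this order. $\square$

So the descent from $G_0$ to $G$ is guaranteed to keep one *longest* $p$-element for each $p$, and the lemma promises nothing else. In Example 1.3 the 8-cycle is a longest $2$-element and it forces the whole group. To steer the descent in general, we want to decide in advance which $p$-elements are the longest. The original group $E$ makes its own choice, so we replace $E$ by a group that maps onto it.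

**Definition 2.2.** Let $g\ne1$ be a $p$-element of $E$. An epimorphism $\theta:\tilde E\to E$ *detects* $g$ if every element of $\tilde E$ of order $\exp_p(\tilde E)$ is mapped by $\theta$ to a generator of an $E$-conjugate of $\langle g\rangle$.

For example, let $p=2$, $E=C_2\times C_2$, and let $\tilde E$ be the dihedral group of order $8$, mapped onto $E$ with its center as kernel. The only elements of order $4$ are the rotations $r,r^{-1}$, and both map to the same element $g$ of $E$. So $\tilde E\to E$ detects $g$, although in $E$ itself all three involutions have the same order. Composing with an automorphism of $E$, we can detect any of the three.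

Here are the results.

**Theorem 2.3 (detection).** Let $E$ be a finite group, $p$ a prime divisor of $|E|$, and $g\ne1$ a $p$-element of $E$. There is a finite group $\tilde E$ and an epimorphism $\theta:\tilde E\to E$ whose kernel is a $p$-group, such that every element of $\tilde E$ of order $\exp_p(\tilde E)$ is mapped by $\theta$ to a generator of an $E$-conjugate of $\langle g\rangle$.

**Theorem 2.4.** Let $E$ be a finite group and for each prime $p\mid|E|$ let $g_p\ne1$ be a $p$-element of $E$. There is a minimal-exponent group $G$ and a homomorphism $G\to E$ with nilpotent kernel whose image contains an $E$-conjugate of $g_p$ for every $p\mid|E|$.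

**Theorem 2.5 (main).** Let $X$ be a finite group and $q$ a prime with $q\nmid|X|$ such that, for every prime $p\mid|X|$, $q$ is at least the number of conjugacy classes of $p$-elements of $X$ (for instance, any prime $q>|X|$). Then there is a minimal-exponent group $G$ with a normal subgroup $N$ of index $q$ such that $X$ is a quotient of $N$. So for every finite simple $S$ there is a minimal-exponent group with $S$ as a composition factor.

**Theorem 2.6 (refinements).**

(a) A finite group $E$ is a quotient of a minimal-exponent group if and only if there are $p$-elements $g_p\in E$, one for each prime $p\mid|E|$, such that $\langle g_p^{y_p}:p\mid|E|\rangle=E$ for all choices of $y_p\in E$.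

(b) If $S$ is non-abelian simple and $q$ is as in Theorem 2.5 (for $X=S$), then $S\wr C_q$ is a quotient of a minimal-exponent group.

(c) "Index $q$" in Theorem 2.5 cannot be replaced by "index $1$": $C_p\times C_p$ is not a quotient of any minimal-exponent group.

One can see (c) against $\mathrm{Alt}(4)$: the group $C_2\times C_2$ is not a quotient of a minimal-exponent group, yet it is a normal subgroup of index $3$ in one.

Sections 3 and 4 deduce Theorems 2.4, 2.5 and 2.6 from Theorem 2.3. Sections 5 to 8 prove Theorem 2.3.

## 3. Treating all primes at once by a fibre product

*Proof of Theorem 2.4 from Theorem 2.3.*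

**Step 1: one group that detects every $g_p$.** For each prime $p\mid|E|$ take $\theta_p:\tilde E_p\to E$ from Theorem 2.3 for $g_p$. Let $G_0$ be the fibre product, that is, the group of all tuples $(x_p)_p$ with $x_p\in\tilde E_p$ whose images $\theta_p(x_p)\in E$ all coincide. The common image gives a map $G_0\to E$. It is onto, because each $\theta_p$ is, and its kernel is $\prod_p\ker\theta_p$, a direct product of $p$-groups for different $p$, so nilpotent.

**Step 2: the longest $p$-elements of $G_0$ are those of $\tilde E_p$.** Fix $p$. The projection $G_0\to\tilde E_p$ is onto, since the other $\theta_r$ are onto. Its kernel is $\prod_{r\ne p}\ker\theta_r$, a group of order prime to $p$. A $p$-element of $G_0$ generates a subgroup meeting this kernel trivially, so its order is preserved. Conversely, let $\bar z\in\tilde E_p$ be a $p$-element and $z\in G_0$ a lift. Write $z=z_pz_{p'}$ with $z_p,z_{p'}$ powers of $z$, of order a power of $p$ and prime to $p$, respectively. The image of $z_{p'}$ is a power of the $p$-element $\bar z$ and has order prime to $p$, so it is trivial; thus the $p$-element $z_p$ is a lift of $\bar z$. Hence $\exp_p(G_0)=\exp_p(\tilde E_p)$,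 and every element of $G_0$ of order $\exp_p(G_0)$ maps, through $\tilde E_p$, to a generator of an $E$-conjugate of $\langle g_p\rangle$.

**Step 3: descend.** Let $G\le G_0$ be the minimal-exponent subgroup of Lemma 2.1. For each $p\mid|E|$ it contains an element of order $\exp_p(G_0)$. So the image of $G$ in $E$ contains a generator of a conjugate of $\langle g_p\rangle$, hence that whole conjugate, hence a conjugate of $g_p$. The kernel of $G\to E$ lies in $\prod_p\ker\theta_p$, so it is nilpotent. $\square$

*Proof of Theorem 2.6(a).* Suppose first that such $g_p$ exist. If some of them are trivial, the conjugates of the others already generate $E$ for every choice of $y_p$, so we may replace each trivial one by any nontrivial $p$-element and keep the generation property. Theorem 2.4 gives a minimal-exponent $G$ whose image in $E$ contains a conjugate of every $g_p$. These conjugates generate $E$, so $G\to E$ is onto.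

Conversely, let $G$ be minimal-exponent and $G\to E$ onto. For each prime $p\mid|G|$ pick $x_p\in G$ of order $\exp_p(G)$. For any choice of $z_p\in G$, the subgroup $\langle x_p^{z_p}:p\mid|G|\rangle$ has exponent $\exp(G)$, so it equals $G$. Let $g_p$ be the image of $x_p$. It is a $p$-element of $E$, and it is trivial if $p\nmid|E|$. Given $y_p\in E$ for $p\mid|E|$, lift them to $z_p\in G$, and let the remaining $z_p$ be $1$. Taking images of $\langle x_p^{z_p}\rangle=G$ gives $\langle g_p^{y_p}:p\mid|E|\rangle=E$. $\square$

*Proof of Theorem 2.6(c).* The only prime involved is $p$, and one element does not generate $C_p\times C_p$. Apply (a). $\square$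

## 4. Packing all classes of $p$-elements into one element of $X\wr C_q$

Theorem 2.4 lets us force one class of $p$-elements for each prime $p$. If we apply it with $E=X$, the image may be a proper subgroup of $X$; by 2.6(c) this cannot be avoided for $X=C_p\times C_p$. The following theorem says what would be enough. It is the only external result that we use beyond textbook facts, and it is used only for Theorems 2.5 and 2.6(b).

**Theorem 4.1 (Fein–Kantor–Schacher).** If a finite group acts transitively on a set $\Omega$ with $|\Omega|>1$, then some element of prime-power order acts without fixed points.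

This is in B. Fein, W. M. Kantor, M. Schacher, "Relative Brauer groups II", J. reine angew. Math. 328 (1981), 39–57; its proof uses the classification of finite simple groups. Let $P<X$ be a proper subgroup and let $X$ act on the cosets $X/P$. An element $x$ fixes the coset $wP$ exactly when $w^{-1}xw\in P$. So the theorem says: *a proper subgroup $P<X$ cannot meet every conjugacy class of elements of prime-power order of $X$.*

We are allowed one $p$-element for each $p$, and we need all classes of $p$-elements. The remedy is to list representatives of all the classes as the coordinates of one element of $X^q$. A cyclic permutation of the coordinates, forced by the extra prime $q$, then brings all of them to the first coordinate.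

*Proof of Theorem 2.5 from Theorem 2.4.* If $q>|X|$ is prime, then $q\nmid|X|$ and $q$ exceeds the number of classes of $X$, so such $q$ do satisfy the hypothesis.

**Step 1: the choice of $E$ and of the $g_p$.** Let $E=X\wr C_q=B\rtimes\langle\sigma\rangle$, where $B=X^q$ and $\sigma$ permutes the coordinates cyclically. The primes dividing $|E|$ are $q$ and the primes dividing $|X|$. Put $g_q=\sigma$. For $p\mid|X|$ let $g_p=(s_1,\dots,s_q)\in B$, where $s_1,\dots,s_q$ is a list of $p$-elements, repetitions allowed, containing a representative of each conjugacy class of $p$-elements of $X$, the class $\{1\}$ included. The hypothesis on $q$ makes room for such a list. Since $p\mid|X|$, the list contains a nontrivial element, so $g_p\ne1$; and $g_p$ is a $p$-element.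

**Step 2: a normal subgroup of index $q$.** Let $G$ be the minimal-exponent group given by Theorem 2.4, $H$ its image in $E$, and $H_0=H\cap B$. As $H$ contains a conjugate of $\sigma$, it is not contained in $B$. Since $E/B$ has order $q$, we get $|H:H_0|=q$. Let $N$ be the preimage of $H_0$ in $G$; it is normal of index $q$, and it maps onto $H_0$.

**Step 3: the projection $P=\pi_1(H_0)$ contains conjugates of everything in the other projections.** Pick $y\in H\setminus B$. Then $y=b\sigma^j$ with $b\in B$ and $q\nmid j$, and since $q$ is prime, $\sigma^j$ permutes the $q$ coordinates in one cycle. So for each coordinate $k$ some power $y^l$ moves coordinate $k$ to coordinate $1$, which means that there is $\tau\in X$ with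
$$\pi_1(y^luy^{-l})=\tau\,\pi_k(u)\,\tau^{-1}\qquad\text{for all }u\in B. \tag{1}$$
Since $y\in H$ normalizes $H_0$, (1) shows that $P$ contains an $X$-conjugate of $\pi_k(u)$ for every $u\in H_0$ and every $k$.

**Step 4: $P=X$.** Let $p\mid|X|$. Some conjugate $g_p^w$, $w\in E$, lies in $H$, and it lies in $B$ because $B$ is normal in $E$; so $g_p^w\in H_0$. Its coordinates are, up to order and up to conjugation in $X$, the elements $s_1,\dots,s_q$. By Step 3, $P$ meets every conjugacy class of $p$-elements of $X$. This holds for every prime $p\mid|X|$, so $P=X$ by Theorem 4.1.

Hence $N\to H_0\to X$ is onto, as claimed. If $X=S$ is simple, let $K$ be the kernel of $N\to S$. Refine the series $G\ge N\ge K\ge1$, in which each term is normal in the previous one, to a composition series. As $N/K\cong S$ is simple, $S$ is a composition factor of $G$. $\square$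

*Proof of Theorem 2.6(b).* We keep the notation of the last proof with $X=S$ non-abelian simple, and show $H=E$.

**Step 1: every projection of $H_0$ is onto.** By (1), and since $y^l$ normalizes $H_0$, the group $\pi_k(H_0)$ is conjugate to $\pi_1(H_0)=S$. So $\pi_k(H_0)=S$ for all $k$.

**Step 2: pairs of coordinates.** For $k\ne l$ let $D\le S\times S$ be the projection of $H_0$ to the coordinates $k,l$. Both projections of $D$ are onto. The set $M=\{s:(1,s)\in D\}$ is normal in $S$: conjugating $(1,s)$ by $(u,w)\in D$ gives $(1,wsw^{-1})$, and $w$ runs over all of $S$. If $M=S$, then $D\ge1\times S$, so $D=S\times S$. If $M=1$, then the second coordinate of an element of $D$ is determined by the first, so $D$ is the graph of a surjective endomorphism of $S$, that is, of an automorphism. Write $k\sim l$ in this last case, and also $k\sim k$. The relation $\sim$ is symmetric, and composing automorphisms shows that it is transitive.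

**Step 3: all coordinates are equivalent, or no two are.** Conjugation by $y$ maps $H_0$ to itself and moves coordinate $k$ to coordinate $\bar y(k)$, up to a conjugation in $S$ which depends only on $y$ and $k$. So $k\sim l$ implies $\bar y(k)\sim\bar y(l)$. As $\bar y$ is a $q$-cycle, all equivalence classes have the same size, which divides the prime $q$. If there is only one class, then all coordinates of an element of $H_0$ are images of its first coordinate under automorphisms of $S$, so a nontrivial element of $H_0$ has no trivial coordinate. But for a prime $p\mid|S|$ the group $H_0$ contains a conjugate of $g_p\ne1$, which has a trivial coordinate because the class $\{1\}$ is in the list. So no two coordinates are equivalent, and $H_0$ projects onto $S\times S$ for each pair $k\ne l$.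

**Step 4: $H_0=S^q$.** Fix $k$. By Step 3, for each $l\ne k$ and each $s\in S$ there is an element of $H_0$ with $k$-th coordinate $s$ and $l$-th coordinate $1$. Choose such an element $h_l$, with $k$-th coordinate $s_l$, for each $l\ne k$, and form an iterated commutator of the $q-1$ elements $h_l$. It has coordinate $1$ at every $l\ne k$, and its $k$-th coordinate is the iterated commutator of the $s_l$. Since $S$ is perfect, iterated commutators of $q-1$ elements of $S$ generate $S$. So $H_0$ contains the $k$-th factor $S$, for each $k$, and $H_0=S^q=B$.

As $H\not\le B$ and $E/B$ has prime order, $H=E=S\wr C_q$ is a quotient of $G$. $\square$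

Everything now depends on Theorem 2.3.

## 5. Split extensions by lattices, and the identity that stops them

We want a $p$-group extension of $E$ in which the lifts of $g$ are the longest $p$-elements. The first thing to try is to attach a module. Let $A$ be a nonzero free $\mathbb Z$-module of finite rank on which $E$ acts, let $A_k=A/p^kA$, and form $A_k\rtimes E$. For $h$ in $E$ put $N_h=\sum_{i<|h|}h^i$. From $(\alpha,h)(\alpha',h')=(\alpha+h\alpha',hh')$ we get $(\alpha,h)^{|h|}=(N_h\alpha,1)$, and so
$$|(\alpha,h)|=|h|\cdot\mathrm{ord}(N_h\alpha). \tag{2}$$
So one would look for a module in which $N_g$ is "large" and $N_h$ is "small" for the other $p$-elements $h$. This fails for the very first noncyclic group.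

**Proposition 5.1.** Let $E=C_p\times C_p$ and $1\ne g\in E$. For every choice of $A$ as above and every $k\ge1$, the map $A_k\rtimes E\to E$ does not detect $g$.

*Proof.* Suppose that it does. Elements $(\alpha,1)$ with $\alpha\in A\setminus pA$ have order $p^k$, and they lie over $1$, so the maximal order is greater than $p^k$. By (2) no order exceeds $p\cdot p^k$. So the maximal order is $p^{k+1}$, and it is attained only over generators of $\langle g\rangle$. As $N_{g^i}=N_g$ for $p\nmid i$, there is $\alpha\in A$ with $N_g\alpha$ of order $p^k$ in $A_k$, that is, $N_gA\not\subseteq pA$. For $h\in E\setminus\langle g\rangle$ all elements over $h$ have order at most $p^k$, so $p^{k-1}N_hA\subseteq p^kA$, that is, $N_hA\subseteq pA$.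

For a subgroup $D\le E$ write $N_D\in\mathbb Z[E]$ for the sum of its elements. Add up the $N_D$ over the $p+1$ subgroups $D$ of order $p$: each nontrivial element is counted once and $1$ is counted $p+1$ times. So
$$N_g=p+N_E-\sum_{D\ne\langle g\rangle}N_D ,$$
the sum being over the other subgroups of order $p$. Each $N_D$ on the right maps $A$ into $pA$. So does $N_E=N_uN_g$, where $u\in E\setminus\langle g\rangle$. Hence $N_gA\subseteq pA$, a contradiction. $\square$

In this proof, because the extension splits, the elements over $1$ are already of order $p^k$, so a lift of $g$ has to beat them by the single factor $p$; and the averaging identity forbids just that. In the dihedral group of order $8$, which did detect, the extension of $C_2\times C_2$ does not split. This suggests working in two stages.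

First, pass to a nonsplit extension $E_1$ of $E$ by an elementary abelian $p$-group $V$ in which every lift of an element $h\ne1$ of order $p^b$ has a *nonzero* $p^b$-th power in $V$. This power is a label for the lift. Arrange that the label of one lift of $g$ is a vector $c$, and that labels on the line $\langle c\rangle$ come, up to conjugation, from $\langle g\rangle$ only. This is Section 6.

Second, find a $p$-group $L$ mapping onto $V$ with long elements over $c$ and much shorter elements over all vectors off the line $\langle c\rangle$. We ask nothing about elements over $0$: elements of $\tilde E$ lying over $1\in E$ will be beaten by the factor $p^a=|g|$. This is Section 7. Section 8 puts the two together.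

## 6. A nonsplit extension that labels the lifts of $p$-elements

**Lemma 6.1.** Let $E$ be a finite group, $p$ a prime divisor of $|E|$, and $g\in E$ an element of order $p^a>1$. There is an extension $1\to V\to E_1\to E\to1$ of finite groups, with $V$ an elementary abelian $p$-group, written additively and regarded as an $\mathbb F_pE$-module by conjugation, such that

(i) if $x\in E_1$ maps to $h\in E$ of order $p^b$ with $b\ge1$, then $x^{p^b}\ne0$ in $V$;

(ii) there is $\tilde g\in E_1$ mapping to $g$ such that $c:=\tilde g^{\,p^a}\in V$ satisfies $c\ne0$ and $C_E(c)\subseteq\langle g\rangle$.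

*Proof.* The two properties come from two different summands of $V$: a relation module gives (i), the regular module gives (ii).

**Step 1: construction of $E_1$.** Let $F$ be a free group of finite rank with an epimorphism $F\to E$, and let $R$ be its kernel. Let $R'R^p$ be the subgroup generated by the commutators and the $p$-th powers of elements of $R$. It is normal in $F$. Put
$$E_0=F/R'R^p,\qquad V_0=R/R'R^p .$$
As $R$ has finite index in $F$, it is free of finite rank, so $V_0$ is a finite elementary abelian $p$-group, and $E_0/V_0\cong E$. Let $W=\mathbb F_pE$ be the left regular module, let $E_0$ act on it through $E$, and let $E_1=W\rtimes E_0$. The kernel of $E_1\to E_0\to E$ is $V=W\rtimes V_0$. Since $V_0$ acts trivially on $W$, this is $W\oplus V_0$, an elementary abelian group. If $(w',x_0)\in E_1$ maps to $h$, then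
$$(w',x_0)(w,v)(w',x_0)^{-1}=(w'+hw-w',\;x_0vx_0^{-1})=(hw,\;x_0vx_0^{-1}),$$
because $x_0vx_0^{-1}\in V_0$ acts trivially on $W$. So $V=W\oplus V_0$ also as an $\mathbb F_pE$-module. For $x=(w,x_0)$ mapping to $h$ of order $p^b$,
$$x^{p^b}=\Big(\sum_{i<p^b}h^iw,\;x_0^{p^b}\Big). \tag{3}$$

**Step 2: proof of (i).** By (3) it suffices to show $x_0^{p^b}\ne0$ in $V_0$. Let $F_h$ be the preimage of $\langle h\rangle$ in $F$. As a subgroup of a free group, it is free. Let $\psi:F_h\to\mathbb Z/p^b$ be the epimorphism with kernel $R$ that sends the preimages of $h$ to $1$. Because $F_h$ is free, $\psi$ lifts to a homomorphism $\varphi:F_h\to\mathbb Z/p^{b+1}$: choose lifts of the images of the free generators. Since $\psi(R)=0$, we have $\varphi(R)\subseteq p^b\mathbb Z/p^{b+1}\mathbb Z$, a group of order $p$; so $\varphi$ kills $R'$ and all $p$-th powers of elements of $R$, that is, $\varphi(R'R^p)=0$. Let $y\in F$ represent $x_0$. It maps to $h$, so $y\in F_h$ and $\varphi(y)\equiv1\pmod{p^b}$. As $b\ge1$, $\varphi(y)$ is a unit, and $\varphi(y^{p^b})=p^b\varphi(y)\ne0$. Hence $y^{p^b}\notin R'R^p$, that is, $x_0^{p^b}\ne0$.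

**Step 3: proof of (ii).** Let $\tilde g=(1_E,\tilde g_0)$, where $1_E\in E$ is viewed as a basis vector of $W$ and $\tilde g_0\in E_0$ is any preimage of $g$. By (3), the $W$-component of $c=\tilde g^{\,p^a}$ is $\sum_{u\in\langle g\rangle}u$, a sum of distinct basis vectors, so it is nonzero. An element $h\in E$ fixes it exactly when $h\langle g\rangle=\langle g\rangle$, that is, when $h\in\langle g\rangle$. An element that fixes $c$ fixes its $W$-component, so $C_E(c)\subseteq\langle g\rangle$. $\square$

For $E=C_p$ one can take $F=\mathbb Z$, $R=p\mathbb Z$, $R'R^p=p^2\mathbb Z$. Then $E_0=C_{p^2}$, and (i) for $E_0$ says that an element of $C_{p^2}$ outside the subgroup of order $p$ has nonzero $p$-th power.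

## 7. A $p$-group over $V$ that is long only over one line

**Lemma 7.1.** Let $V$ be a finite elementary abelian $p$-group, $0\ne c\in V$, $t\ge1$. There is a finite $p$-group $L$ and an epimorphism $\rho:L\to V$ such that, with $\exp(L)=p^s$, some element of $\rho^{-1}(c)$ has order $p^s$, and every element of $L$ not mapping into $\langle c\rangle$ has order at most $p^{s-t}$.

Write $V=\langle c\rangle\oplus\bar V$.

**The case $\dim\bar V=1$ by hand.** For $p=2$ take $L=(\mathbb Z/2^k)\rtimes\{\pm1\}$, a dihedral group for $k\ge2$. Let the rotation $\alpha$ go to $\alpha c$ and the reflections go off the line $\langle c\rangle$. Then every element off the line has order $2$, and the rotations $\alpha$ with $\alpha$ odd have order $2^k$ and lie over $c$. For general $p$, let $\omega$ be a primitive $p$-th root of unity and let the generator of $\bar V\cong C_p$ act on $\mathbb Z[\omega]/p^k$ as $\omega$. For $p\nmid j$ we have $N_x=\sum_{i<p}\omega^{ij}=0$ for the element $x$ acting as $\omega^j$, so by (2) everything outside $\mathbb Z[\omega]/p^k$ has order $p$.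

**Where this stops.** Suppose $\dim\bar V\ge2$ and let $\bar V$ itself act on a nonzero free $\mathbb Z$-module $A$ of finite rank. The space $A\otimes\mathbb C$ is a sum of one-dimensional representations, and each of these has cyclic image, hence a nontrivial kernel. So some $x\ne0$ in $\bar V$ has a nonzero fixed vector in $A\otimes\mathbb C$, and then the fixed sublattice $A^x$ is nonzero. If $p\beta\in A^x$ then $\beta\in A^x$, so $A^x$ contains some $\alpha\notin pA$. Now $N_x\alpha=p\alpha$, so $(\alpha,x)\in A_k\rtimes\bar V$ has order $p\cdot p^{k-1}=p^k$ by (2), while the exponent $p^s$ of $A_k\rtimes\bar V$ is at most $p^{k+1}$. An element over a vector with nonzero component $x$ in $\bar V$ therefore has order at least $p^{s-1}$, and the lemma cannot be reached this way for any $t\ge2$.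

**The way past.** We need a group that acts so that the elements off the line have no nonzero fixed vectors. An abelian noncyclic group has no such action, but we are free to replace $\bar V$ by any $p$-group $Q$ with an epimorphism $\mu:Q\to\bar V$. It is then enough that every $x\in Q$ with $\mu(x)\ne0$ has a *power* that is central and acts as a scalar different from $1$. So we want a $p$-group $Q$ in which a fixed power map sends every $x$ with $\mu(x)\ne0$ to a nontrivial element of one central subgroup of order $p$. A function on an $\mathbb F_p$-space that is nonzero on nonzero vectors and has values in $\mathbb F_p$ is the field norm $\mathbb F_{p^n}\to\mathbb F_p$, and the norm appears as a power in a skew polynomial ring.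

*Proof of Lemma 7.1.* Choose $n=p^j\ge\dim\bar V$, $j\ge0$.

**Step 1: the group $Q$.** Let $\mathcal R=\mathbb F_{p^n}[\tau]/(\tau^{n+1})$ be the truncated skew polynomial ring: its elements are the sums $a_0+a_1\tau+\dots+a_n\tau^n$, multiplied by the rule $\tau a=a^p\tau$ and with $\tau^{n+1}=0$. The elements with $a_0=0$ form a nilpotent ideal, so
$$Q=\{1+a_1\tau+\dots+a_n\tau^n\}$$
is a group under multiplication, of order $p^{n^2}$. The coefficient of $\tau$ in a product of two elements of $Q$ is the sum of the two coefficients, so $1+a_1\tau+\cdots\mapsto a_1$ is an epimorphism $Q\to(\mathbb F_{p^n},+)$. As $n\ge\dim\bar V$, there is an $\mathbb F_p$-linear surjection $\mathbb F_{p^n}\to\bar V$; the composite is an epimorphism $\mu:Q\to\bar V$. Let $Z=\{1+b\tau^n\}$. For $1+y\in Q$ we have $b\tau^n y=0=y\,b\tau^n$, since only terms of degree at least $n+1$ occur. So $Z$ is central in $Q$; taking $y=b'\tau^n$ shows that $Z\cong(\mathbb F_{p^n},+)$.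

**Step 2: the $n$-th power is a norm.** Let $x=1+y\in Q$ with $y=a\tau+(\text{higher terms})$. As $n$ is a power of $p$ and the characteristic is $p$, $(1+y)^n=1+y^n$. In $y^n$ only the product of the lowest terms has degree at most $n$. So
$$x^n=1+(a\tau)^n=1+a\,a^p\,a^{p^2}\cdots a^{p^{n-1}}\tau^n=1+\mathrm N(a)\tau^n, \tag{4}$$
where $\mathrm N:\mathbb F_{p^n}\to\mathbb F_p$ is the field norm. If $a\ne0$, then $\mathrm N(a)\in\mathbb F_p^*$.

For $p=2$, $n=2$, the group $Q=\{1+a\tau+b\tau^2:a,b\in\mathbb F_4\}$ has order $16$, and (4) says $x^2=1+a^3\tau^2$. So all twelve elements outside $Z$ have the same square $1+\tau^2$. For $n=1$ we have $Q=Z\cong C_p$, and we shall be back in the case done by hand.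

**Step 3: a module $A$ on which $N_x=0$ whenever $\mu(x)\ne0$.** Let $\omega$ be a primitive $p$-th root of unity, $\mathcal O=\mathbb Z[\omega]$, and $\ell:\mathbb F_{p^n}\to\mathbb F_p$ an $\mathbb F_p$-linear form with $\ell(1)=1$. Then $\lambda(1+b\tau^n)=\omega^{\ell(b)}$ is a character of $Z$. Let $\mathcal O_\lambda$ be $\mathcal O$ with $Z$ acting through $\lambda$, and let
$$A=\mathcal O[Q]\otimes_{\mathcal O[Z]}\mathcal O_\lambda$$
be the induced module. It is a free $\mathcal O$-module with basis $q\otimes1$, where $q$ runs over representatives of $Q/Z$; we choose $1$ as one of them. As $Z$ is central, $z(q\otimes r)=qz\otimes r=q\otimes\lambda(z)r$, so $z\in Z$ acts on $A$ as the scalar $\lambda(z)$.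

Let $x\in Q$ with $\mu(x)\ne0$. Then its coefficient $a$ is nonzero, and by (4) $x^n$ acts as the scalar $\omega^{\ell(\mathrm N(a))}=\omega^{\mathrm N(a)}\ne1$. Here we used $\ell(\mathrm N(a))=\mathrm N(a)\ell(1)$. So $x^n-1$ acts as a nonzero scalar on a free $\mathcal O$-module, and it is injective. Since $x^n-1=(1+x+\dots+x^{n-1})(x-1)$, also $x-1$ is injective on $A$. Now $(x-1)\sum_{i<|x|}x^i=x^{|x|}-1=0$, and therefore
$$N_x=\sum_{i<|x|}x^i=0\ \text{ on }A\qquad\text{whenever }\mu(x)\ne0. \tag{5}$$

**Step 4: a $Q$-invariant map $\eta:A\to\mathbb F_p$.** The ring map $\mathcal O\to\mathcal O/(1-\omega)=\mathbb F_p$ gives an additive map $\eta$ with $\eta(q\otimes r)=r\bmod(1-\omega)$ for all $q\in Q$. It is well defined: $qz\otimes r$ and $q\otimes\lambda(z)r$ have the same image because $\lambda(z)\equiv1\bmod(1-\omega)$. It satisfies $\eta(q'\alpha)=\eta(\alpha)$ for $q'\in Q$, it is surjective, and it kills $pA$.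

**Step 5: the group $L$ and the elements off the line.** Choose $k$ with $p^k\ge p^t\exp(Q)$. Put
$$A_k=A/p^kA,\qquad L=A_k\rtimes Q,\qquad\rho(\alpha,x)=\eta(\alpha)c+\mu(x).$$
Then $L$ is a finite $p$-group. Since $\eta(\alpha+x\alpha')=\eta(\alpha)+\eta(\alpha')$, $\rho$ is a homomorphism, and it is onto $\langle c\rangle\oplus\bar V=V$. Formula (2) holds in $L$, by the same computation:
$$|(\alpha,x)|=|x|\cdot\mathrm{ord}(N_x\alpha). \tag{6}$$
Let $p^s=\exp(L)$. The element $1\otimes1$ is part of an $\mathcal O$-basis of $A$, so it has order $p^k$ in $A_k$. Hence $s\ge k$. If $\rho(\alpha,x)\notin\langle c\rangle$, then $\mu(x)\ne0$, and by (5) and (6)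
$$|(\alpha,x)|=|x|\le\exp(Q)\le p^{k-t}\le p^{s-t}.$$
This is the second claim of the lemma.

**Step 6: an element of order $p^s$ over $c$.** Let $(\alpha_0,x)\in L$ have order $p^s$. As $p^s\ge p^k>\exp(Q)$, the last display shows $\mu(x)=0$. So $\rho(\alpha_0,x)=\eta(\alpha_0)c$. Let $\alpha_1$ be the image of $1\otimes1$ in $A_k$, so $\eta(\alpha_1)=1$.

Suppose first that $\eta(\alpha_0)=0$. By (6) and the maximality of $p^s$, $\mathrm{ord}(N_x\alpha_1)\le\mathrm{ord}(N_x\alpha_0)$. If these are equal, $(\alpha_1,x)$ has order $p^s$, and it lies over $c$. If the inequality is strict, then $N_x(\alpha_0+\alpha_1)=N_x\alpha_0+N_x\alpha_1$ is a sum of two elements of different orders in an abelian $p$-group, so it has the larger order, $\mathrm{ord}(N_x\alpha_0)$. Then $(\alpha_0+\alpha_1,x)$ has order $p^s$, and it lies over $c$ because $\eta(\alpha_0+\alpha_1)=1$.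

Suppose next that $\eta(\alpha_0)=i\ne0$. Choose an integer $r$ with $ri\equiv1\pmod p$. Then $r$ is prime to $p$, so $(\alpha_0,x)^r$ has order $p^s$, and it lies over $ric=c$. $\square$

## 8. Inserting $L$ into a wreath product: proof of detection

In $E_1$ the group $V$ is a subgroup and not a quotient, so we cannot simply pull $E_1$ back along $\rho:L\to V$. But $L\wr E$ does map onto $V\wr E$, and the Kaloujnine–Krasner embedding places $E_1$ inside $V\wr E$.

*Proof of Theorem 2.3.* Let $|g|=p^a$ and $\exp_p(E)=p^m$, so $1\le a\le m$. Take $V,E_1,\tilde g,c$ from Lemma 6.1. Take $L,\rho,s$ from Lemma 7.1 for $(V,c)$ and $t=m-a+1\ge1$.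

**Step 1: $E_1$ inside $V\wr E$.** Write $V\wr E=V^E\rtimes E$, where $V^E$ is the group of functions $f:E\to V$ and
$$(f,h)(f',h')=(f\cdot{}^hf',\,hh'),\qquad{}^hf'(e)=f'(h^{-1}e).$$
Choose a preimage $t_e\in E_1$ of each $e\in E$. For $x\in E_1$ mapping to $h\in E$ put $\kappa(x)=(f_x,h)$ with
$$f_x(e)=t_e^{-1}\,x\,t_{h^{-1}e}.$$
This element of $E_1$ maps to $e^{-1}hh^{-1}e=1$, so it lies in $V$. If $x'$ maps to $h'$, then
$$f_x(e)f_{x'}(h^{-1}e)=t_e^{-1}x\,t_{h^{-1}e}\,t_{h^{-1}e}^{-1}\,x'\,t_{h'^{-1}h^{-1}e}=f_{xx'}(e),$$
so $\kappa$ is a homomorphism. For $v\in V$ we get $f_v(e)=t_e^{-1}vt_e=e^{-1}v$ in module notation. An element of $\ker\kappa$ maps to $h=1$, so it is some $v\in V$ with $f_v(1)=v=0$; hence $\kappa$ is injective.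

**Step 2: the group $\tilde E$.** Applying $\rho$ to values of functions gives an epimorphism $L\wr E\to V\wr E$ with kernel $(\ker\rho)^E$. Let $\tilde E$ be the preimage of $\kappa(E_1)$ in $L\wr E$, and let $\theta$ be the composite $\tilde E\to\kappa(E_1)\cong E_1\to E$. It is onto. Its kernel has the normal $p$-subgroup $(\ker\rho)^E$ with quotient $V$, so it is a $p$-group.

**Step 3: a formula for orders.** Let $\tilde x=(f,h)\in\tilde E$ be a $p$-element, $|h|=p^b$, let $x\in E_1$ be its image, and put $v=x^{p^b}\in V$. Then $\tilde x^{\,p^b}=(f',1)$ with
$$f'(e)=f(e)\,f(h^{-1}e)\cdots f(h^{-(p^b-1)}e). \tag{7}$$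
The image of $\tilde x^{\,p^b}$ in $V\wr E$ is $\kappa(v)=(f_v,1)$, so $\rho(f'(e))=f_v(e)=e^{-1}v$. As $p^b$ divides $|\tilde x|$, and the order of an element of the $p$-group $L^E$ is the maximum of the orders of its values,
$$|\tilde x|=p^b\max_{e\in E}|f'(e)|,\qquad\rho(f'(e))=e^{-1}v. \tag{8}$$

**Step 4: some lift of $g$ has order at least $p^{a+s}$.** Choose $\tilde x=(f,g)\in\tilde E$ over $\tilde g\in E_1$. The value $f(e)$ may be any element of $\rho^{-1}(f_{\tilde g}(e))$, independently for each $e$. As $g$ and $\ker\theta$ have $p$-power order, $\tilde x$ is a $p$-element. By (8), $\rho(f'(1))=c$. By (7), $f'(1)=f(1)u$, where $u$ is the product of the values of $f$ at $g^{-1},\dots,g^{-(p^a-1)}$; these points are different from $1$, so $u$ does not depend on $f(1)$. By Lemma 7.1 there is $d\in\rho^{-1}(c)$ of order $p^s$. Replace $f(1)$ by $du^{-1}$. This is allowed, since $\rho(du^{-1})=c-\rho(u)$ equals $\rho$ of the old $f(1)$. Now $f'(1)=d$, and (8) gives $|\tilde x|\ge p^a\cdot p^s$.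

**Step 5: all $p$-elements over other $h$ are shorter.** Let $\tilde x\in\tilde E$ be a $p$-element whose image $h$, of order $p^b$, does not generate a conjugate of $\langle g\rangle$. We show $|\tilde x|<p^{a+s}$.

If $b<a$ (in particular if $h=1$), then (8) gives $|\tilde x|\le p^{b}\cdot p^s<p^{a+s}$.

Let $b\ge a\ge1$. By Lemma 6.1(i), $v\ne0$. We claim that $e^{-1}v\notin\langle c\rangle$ for all $e\in E$. Suppose that $e^{-1}v=ic$ for some $e$; then $i\in\mathbb F_p^*$ because $v\ne0$. Since $x$ commutes with $x^{p^b}=v$, the element $h$ fixes $v$. So $e^{-1}he$ fixes $e^{-1}v=ic$, hence it fixes $c$, and $e^{-1}he\in\langle g\rangle$ by Lemma 6.1(ii). Its order is $p^b\ge p^a=|\langle g\rangle|$, so it generates $\langle g\rangle$, and $h$ generates the conjugate $e\langle g\rangle e^{-1}$. This contradicts the assumption on $h$, and the claim is proved. By (8), $\rho(f'(e))\notin\langle c\rangle$ for every $e$, so $|f'(e)|\le p^{s-t}$ by Lemma 7.1. With $b\le m$ and $t=m-a+1$,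
$$|\tilde x|\le p^{b+s-t}\le p^{m+s-t}=p^{a+s-1}<p^{a+s}.$$

**Step 6: conclusion.** By Step 4, $\exp_p(\tilde E)\ge p^{a+s}$. An element of order $\exp_p(\tilde E)$ is a $p$-element of order at least $p^{a+s}$, so by Step 5 its image generates an $E$-conjugate of $\langle g\rangle$. $\square$

This proves Theorem 2.3, and with Sections 3 and 4 it completes the proofs of Theorems 2.4, 2.5 and 2.6: every finite simple group is a composition factor of a minimal-exponent group.
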